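# Groups generated by overshear flows are meagre

## The theorem on overshear groups

**Theorem 1.** Let $X$ be a complex-affine manifold (a smooth, connected affine algebraic variety over $\mathbb C$), $n=\dim X\ge 2$, with the algebraic overshear density property. Let $\mathcal S\subset\mathrm{Aut}_1(X)$ be the group generated by all flow maps of holomorphic overshear vector fields. Then $\mathcal S$ is meagre in $\mathrm{Aut}_1(X)$.

This answers a question posed as open in Rafael B. Andrist, Frank Kutzschebauch, "Algebraic Overshear Density Property", arXiv:1906.04131 (2019). In plain words: on certain affine varieties a class of very explicit vector fields, the overshear fields, generates under Lie brackets every algebraic vector field. Infinitesimally, overshears therefore know everything. Does the group generated by their flows contain most automorphisms, in the sense of Baire category? The theorem says no. The model is a result that the source quotes from Andersén and Lempert: on $\mathbb C^n$, $n\ge2$, the group generated by coordinate shears and coordinate overshears is meagre in the holomorphic automorphism group.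

Later we prove a stronger statement, Theorem 2, which allows more generators and other ambient groups, and we test its hypothesis on an example. We begin by unpacking Theorem 1.

## Overshear fields and their flows

Throughout, $\mathbb C[X]$ is the coordinate ring and $\mathcal O(X)$ the ring of holomorphic functions. All manifolds are second countable.

**Definition.** A *locally nilpotent derivation* (LND) is a derivation $\theta$ of $\mathbb C[X]$ such that for each $f\in\mathbb C[X]$ some power $\theta^k(f)$ vanishes. We regard it as an algebraic vector field. An *algebraic* (resp. *holomorphic*) *overshear field* is a field $f\theta$ with $\theta$ an LND and $f\in\mathbb C[X]$ (resp. $f\in\mathcal O(X)$) satisfying $\theta(\theta(f))=0$. If even $\theta(f)=0$, it is a *shear field*.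

On $\mathbb C^2$ with coordinates $(z,w)$, $\theta=\partial_z$ is an LND. Here $\theta^2f=0$ means $f=b(w)+g(w)z$. The field $b(w)\partial_z$ has time-$1$ map $(z+b(w),w)$, a coordinate shear, and $g(w)z\,\partial_z$ has time-$1$ map $(e^{g(w)}z,w)$, a coordinate overshear. An LND can have zeros: $\theta=w\,\partial_z$ vanishes on the line $w=0$. On $\mathbb C^3$ with coordinates $(x,y,z)$, take $\theta=x\,\partial_y-2y\,\partial_z$. Then $\theta(x)=0$, $\theta^2(y)=0$, $\theta^3(z)=0$, and $\theta(xz+y^2)=-2xy+2xy=0$. So $F(x,xz+y^2)\,\theta$ is a shear field and $y\,F(x,xz+y^2)\,\theta$ an overshear field for each entire $F$; the zero set of $\theta$ is the $z$-axis.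

**Lemma 1.** An LND is complete. Let $\psi_s$ be its flow, and let $f\in\mathcal O(X)$ satisfy $\theta^2f=0$. Then $f\theta$ is complete, with flow
$$\Phi_t(y)=\psi_{s(t,y)}(y),\qquad s(t,y)=t\,f(y)\,\varepsilon\bigl(t\,\theta f(y)\bigr),\qquad \varepsilon(\zeta)=\frac{e^\zeta-1}{\zeta},\ \varepsilon(0)=1. \tag{1}$$

*Proof.* For $h\in\mathbb C[X]$ the sum $\sum_k s^k\theta^k(h)/k!$ is finite, and these sums define the ring map of a morphism $\mathbb C\times X\to X$, $(s,y)\mapsto\psi_s(y)$; it is the flow of $\theta$. Now let $\theta^2f=0$. Since $\frac{d}{ds}f(\psi_s(y))=(\theta f)(\psi_s(y))$ and the second derivative is $(\theta^2f)(\psi_s(y))=0$, we have $f(\psi_s(y))=f(y)+s\,\theta f(y)$. A curve $c(t)=\psi_{s(t)}(y)$ has $c'=s'\,\theta(c)$, so it is an integral curve of $f\theta$ starting at $y$ if $s'=f(y)+s\,\theta f(y)$, $s(0)=0$. This linear equation has the solution (1), for all $t\in\mathbb C$. $\square$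

Note that the time-$1$ map at $y$ depends on $f$ only through the two numbers $f(y)$ and $\theta f(y)$. We shall use this in a different form.

**Definition.** $X$ has the *algebraic overshear density property* if the Lie algebra generated by the algebraic overshear fields is the Lie algebra of all algebraic vector fields on $X$.

For example, $\mathbb C^2$ has this property. For $a,b\ge0$, with $[V,W]=VW-WV$,
$$[z^a\partial_w,\;w^{b+1}\partial_z]=(b+1)z^aw^b\,\partial_z-a z^{a-1}w^{b+1}\partial_w,$$
$$[z^aw\,\partial_w,\;w^b\partial_z]=b\,z^aw^b\,\partial_z-a z^{a-1}w^{b+1}\partial_w .$$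
All four fields on the left are overshear fields, and the difference of the two lines is $z^aw^b\,\partial_z$. By symmetry one gets all $z^aw^b\,\partial_w$.

## The compact-open topology and meagre sets

Let $\mathrm{Aut}(X)$ be the group of holomorphic automorphisms with the compact-open topology, that is, uniform convergence on compacts; it is metrizable. $\mathrm{Aut}_1(X)$ is the connected component of the identity. It is a subgroup: if $g,h\in\mathrm{Aut}_1(X)$, then $g\,\mathrm{Aut}_1(X)$ is connected and contains $g$, so it lies in $\mathrm{Aut}_1(X)$ and $gh\in\mathrm{Aut}_1(X)$; and $g^{-1}\mathrm{Aut}_1(X)$ is connected and contains both $g^{-1}g=\mathrm{id}$ and $g^{-1}$. If $V$ is complete, with flow $\phi_t$, $t\in\mathbb C$, then $t\mapsto\phi_t$ is continuous and $\phi_0=\mathrm{id}$, so all $\phi_t$ lie in $\mathrm{Aut}_1(X)$. In particular $\mathcal S\subset\mathrm{Aut}_1(X)$.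

**Definition.** A subset of a topological space is *meagre* if it is contained in a countable union of closed sets with empty interior.

So to prove Theorem 1 we must cover $\mathcal S$ by countably many closed sets and show that none of them contains a nonempty open set of automorphisms. Countability is a strict budget. A covering by uncountably many thin sets says nothing.

The closed sets will be defined by Taylor expansions. For $x\in X$, $J^d_x(X,\mathbb C)$ is the space of $d$-jets at $x$ of functions, of dimension $\binom{n+d}n$. $J^d(X,X)$ is the complex manifold of $d$-jets of germs of holomorphic maps $X\to X$, with source map $s$ and target map $t$. Its fibre $J^d_q$ over $q$ under $s$ consists of the jets at $q$ with arbitrary target; it is a complex manifold of dimension $n\binom{n+d}n$. For instance, $J^1_q$ consists of pairs $(p,A)$ with $p\in X$, $A:T_qX\to T_pX$ linear, and has dimension $n+n^2$. Three standard facts will be used.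

1. Composition of composable jets is holomorphic.
2. The map $\varphi\mapsto j^d_q\varphi\in J^d_q$ is continuous on $\mathrm{Aut}(X)$. Indeed, if $\varphi_j\to\varphi$ uniformly near $q$, then on a small ball around $q$ all $\varphi_j$ with $j$ large take values in one chart around $\varphi(q)$, and Cauchy's estimates give convergence of derivatives at $q$.
3. The image of a holomorphic map from a (second countable) manifold of dimension $<N$ to an $N$-dimensional manifold has Lebesgue measure zero.

## Counting jets of words in coordinate shears on $\mathbb C^2$

Take $X=\mathbb C^2$ and use only coordinate shears and overshears, so that there are four kinds of letters (shear or overshear, in direction $z$ or $w$). Fix a base point $q$, a length $k$, and the sequence of kinds. How many parameters does the $d$-jet at $q$ of such a word have?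

The $d$-jet of $(z+f(w),w)$ at a point $(z_0,w_0)$ depends on the $d+1$ Taylor coefficients of $f$ at $w_0$, and that of $(e^{g(w)}z,w)$ on the $d+1$ coefficients of $g$; in both cases holomorphically, jointly with the point. Composing, the $d$-jet at $q$ of a word of length $k$ lies in the image of a holomorphic map $\mathbb C^{k(d+1)}\to J^d_q$. On the other side,
$$\dim J^d_q=2\tbinom{d+2}{2}=(d+1)(d+2).$$
Once $d\ge k-1$ we have $k(d+1)<(d+1)(d+2)$, and the jets of these words form a set of measure zero. For $k=2$, $d=1$ we have $4$ parameters against a $6$-dimensional space. The reason is that each letter contains a function of only $n-1=1$ variable, while an automorphism jet has order $d^n=d^2$ free coefficients.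

There are $4^k$ sequences of kinds for each $k$, so countably many counts suffice. To turn this into category one still needs two things: compact pieces, so as to get closed sets, and the fact that automorphisms near any given $\varphi$ have $d$-jets filling an open subset of $J^d_q$. The second is where density enters.

## Zeros of $\theta$ and the failure of a single base point

For general overshears three things change. The first two are manageable.

There are now infinitely many directions $\theta$. But fix a closed embedding $X\subset\mathbb C^M$ with coordinate functions $x_1,\dots,x_M\in\mathbb C[X]$, let $\mathbb C[X]_{\le m}$ be the space of restrictions to $X$ of polynomials of degree $\le m$, and let $D_m$ be the space of algebraic vector fields $\theta$ with $\theta(x_i)\in\mathbb C[X]_{\le m}$ for all $i$. A derivation is determined by its values on the generators $x_i$, so $D_m$ embeds in $(\mathbb C[X]_{\le m})^M$ and is finite-dimensional. Clearly $D_m\subset D_{m+1}$, and every algebraic field lies in some $D_m$. (On $\mathbb C^2$, $\dim D_m=2\binom{m+2}2=(m+1)(m+2)$.) So $\theta$ costs $\dim D_m$ parameters, a number that does not depend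 on $d$.

Also, $f$ is no longer a function of fewer variables in a fixed coordinate system. But where $\theta\ne0$, there are local coordinates with $\theta=\partial/\partial y_1$, and then $f=b+g\,y_1$ with $b,g$ functions of $y_2,\dots,y_n$. Again there are about $d^{n-1}$ parameters, up to a constant factor.

The third difference is the real obstacle. The first thing to try is to fix one base point $q$, as in the coordinate case, and to parametrize jets of letters by triples $(\theta,x,j^{d+1}_xf)$ with $j^{d-1}_x(\theta^2f)=0$. This stops working at zeros of $\theta$. On $\mathbb C^2$, if $\theta(x)\ne0$ the space of such $(d+1)$-jets has dimension $(d+2)+(d+1)=2d+3$. For $\theta=w\,\partial_z$ and $x=0$, the operator $\theta^2=w^2\partial_z^2$ sends $z^aw^b$ to $a(a-1)z^{a-2}w^{b+2}$, of degree $a+b$. So the space is spanned by the monomials of degree $\le d+1$ with $a\le1$ and those with $a\ge2$ and $a+b\in\{d,d+1\}$. Its dimension is $(2d+3)+(d-1)+d=4d+2$, which differs from $2d+3$ for $d\ne\frac12$. For $\theta=0$ it is all of $J^{d+1}_x(\mathbb C^2,\mathbb C)$, of dimension $\frac12(d+2)(d+3)$, so for $k=2$ letters the count is already lost: $(d+2)(d+3)>(d+1)(d+2)$.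 The spaces do not form a vector bundle, and the parameter space is not a manifold whose dimension we control.

Nor can letters whose $\theta$ vanishes at the current point be ignored. The shear $(z+w,w)$, the time-$1$ map of $w\,\partial_z$, fixes the origin, but its $1$-jet there is not that of the identity. And every point $q=(z_0,w_0)$ is a zero of some LND, for instance $(w-w_0)\partial_z$. So for each single $q$ there are words that the count at $q$ does not see.

The way out is to let $q$ depend on the word, but only within a countable set. For a given word with all $\theta_i\neq0$, the bad base points form a closed nowhere dense set. Hence any fixed countable dense set $Q\subset X$ contains a good base point for every word, and we stay within the countable budget. We now carry this out.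

## Complete fields move jets in all directions

Let $\mathrm{VF}(X)$ be the space of holomorphic vector fields with uniform convergence on compacts. For $g\in\mathrm{Aut}(X)$ put $g^*V=(dg)^{-1}(V\circ g)$. If $V$ is complete with flow $\phi_t$, then $g^*V$ is complete with flow $g^{-1}\phi_tg$.

We work with an arbitrary subgroup $\mathcal G\subset\mathrm{Aut}(X)$, since Theorem 2 will need it. Let $\mathcal C_{\mathcal G}$ be the set of complete holomorphic fields all of whose flow maps (complex times) lie in $\mathcal G$, and let $L_{\mathcal G}$ be the closure of $\mathrm{span}\,\mathcal C_{\mathcal G}$ in $\mathrm{VF}(X)$. For $\mathcal G=\mathrm{Aut}_1(X)$, the set $\mathcal C_{\mathcal G}$ consists of all complete holomorphic fields.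

**Lemma 2.** $L_{\mathcal G}$ contains the closure of the Lie algebra generated by $\mathcal C_{\mathcal G}$. Moreover $j^d_x(L_{\mathcal G})=\mathrm{span}\{j^d_xV:V\in\mathcal C_{\mathcal G}\}$ for all $x\in X$, $d\ge0$.

*Proof.* For $g\in\mathcal G$ we have $g^*\mathcal C_{\mathcal G}=\mathcal C_{\mathcal G}$, because $g^{-1}\phi_tg\in\mathcal G$ when $\phi_t\in\mathcal G$ (and likewise for $g^{-1}$). As $g^*$ is linear and continuous, $g^*L_{\mathcal G}= L_{\mathcal G}$. Let $W\in\mathcal C_{\mathcal G}$ have flow $\psi_t$ and let $V\in L_{\mathcal G}$. Then $(\psi_t^*V-V)/t\in L_{\mathcal G}$ for $t\ne0$. Since $\psi_t^*V$ is holomorphic in $(t,x)$, this quotient converges uniformly on compacts, as $t\to0$, to the Lie derivative $[W,V]$. As $L_{\mathcal G}$ is closed, $[W,V]\in L_{\mathcal G}$. By induction all brackets $[W_1,[W_2,\dots,[W_{l-1},W_l]\dots]]$ with $W_i\in\mathcal C_{\mathcal G}$ lie in $L_{\mathcal G}$. By the Jacobi identity these span the Lie algebra generated by $\mathcal C_{\mathcal G}$, and $L_{\mathcal G}$ is closed.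

For the second claim, $j^d_x$ is linear and, by Cauchy's estimates, continuous, so $j^d_x(L_{\mathcal G})$ lies in the closure of $j^d_x(\mathrm{span}\,\mathcal C_{\mathcal G})$. The latter is a linear subspace of a finite-dimensional space, hence closed. $\square$

**Lemma 3.** For every $x\in X$ and $d\ge0$, every $d$-jet at $x$ of a holomorphic function, differential form or vector field is the jet of an algebraic one on $X$.

*Proof.* Since $X$ is smooth, among the $x_i$ there are $n$ functions $z_1,\dots,z_n\in\mathbb C[X]$ with independent differentials at $x$; they are local coordinates at $x$. For functions, take polynomials in the $z_i$. For forms, take $\sum p_I(z)\,dz_I$ with $p_I$ polynomials. For vector fields, note that the dual fields $\partial/\partial z_i$ are regular on the Zariski open set where $dz_1\wedge\dots\wedge dz_n\ne0$. Pick $h\in\mathbb C[X]$ with $h(x)\ne0$ such that $\{h\neq0\}$ lies in this set. The finitely many functions $\partial x_j/\partial z_i$ are in the localization $\mathbb C[X]_h$, so for some $l$ all $h^l\,\partial x_j/\partial z_i$ are in $\mathbb C[X]$, and $h^l\,\partial/\partial z_i$ is a derivation of $\mathbb C[X]$.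 The fields $\sum_ip_i(z)\,h^l\,\partial/\partial z_i$ realize all $d$-jets, since $h^l$ is invertible near $x$ and so multiplication by it is bijective on $d$-jets of functions. $\square$

**Lemma 4.** Let $X$ have the algebraic overshear density property and $\mathcal G=\mathrm{Aut}_1(X)$. Then for all $x$ and $d$ the jets $j^d_xV$, $V\in\mathcal C_{\mathcal G}$, span the space of all $d$-jets at $x$ of vector fields, which has dimension $n\binom{n+d}n$.

*Proof.* Algebraic overshear fields are complete (Lemma 1), so they lie in $\mathcal C_{\mathcal G}$. By hypothesis and Lemma 2, $L_{\mathcal G}$ contains all algebraic fields. By Lemma 3, $j^d_x(L_{\mathcal G})$ is everything. Apply the second part of Lemma 2. $\square$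

The next lemma turns independent jets of fields into families of automorphisms.

**Lemma 5.** Let $q\in X$, $\varphi\in\mathcal G$, and let $V_1,\dots,V_N\in\mathcal C_{\mathcal G}$ have linearly independent $d$-jets at $\varphi(q)$. Put $F_\tau=\phi^{V_1}_{\tau_1}\circ\dots\circ\phi^{V_N}_{\tau_N}$ for $\tau\in\mathbb C^N$. Then $\tau\mapsto F_\tau\circ\varphi$ is a continuous map $\mathbb C^N\to\mathcal G$ with value $\varphi$ at $0$, and $\gamma(\tau)=j^d_q(F_\tau\circ\varphi)\in J^d_q$ is holomorphic with injective differential at $0$. If $N=n\binom{n+d}n$, then $\gamma$ is a local biholomorphism at $0$.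

*Proof.* All $F_\tau\circ\varphi$ are in the group $\mathcal G$. The map $(\tau,y)\mapsto F_\tau(\varphi(y))$ is holomorphic on $\mathbb C^N\times X$. Hence $\tau\mapsto F_\tau\circ\varphi$ is continuous for the compact-open topology and $\gamma$ is holomorphic. In local coordinates near $\varphi(q)$, the $\tau_i$-derivative of $F_\tau(\varphi(y))$ at $\tau=0$ is $V_i(\varphi(y))$, so $\partial_{\tau_i}\gamma(0)=j^d_q(V_i\circ\varphi)$. As $\varphi$ is locally biholomorphic, $j^d_{\varphi(q)}V\mapsto j^d_q(V\circ\varphi)$ is a linear isomorphism from the $d$-jets of fields at $\varphi(q)$ onto $T_{j^d_q\varphi}J^d_q$; both have dimension $n\binom{n+d}n$. So the $\partial_{\tau_i}\gamma(0)$ are linearly independent. The last claim is the inverse function theorem. $\square$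

## The bundle of jets with $\theta^2f=0$

Fix $m\ge1$ and $d\ge1$.

**Step 1: the parameter space.** The purpose is to make the jets of overshear coefficients, away from zeros of $\theta$, into a manifold of controlled dimension. For $(\theta,x)\in D_m\times X$ consider the linear map
$$A_{\theta,x}:J^{d+1}_x(X,\mathbb C)\to J^{d-1}_x(X,\mathbb C),\qquad j^{d+1}_xf\mapsto j^{d-1}_x(\theta^2f).$$
It is well defined because $\theta^2$ is a differential operator of order $\le2$, and it depends holomorphically on $(\theta,x)$: in local coordinates its entries are polynomials in derivatives at $x$ of the coefficients of $\theta$. Suppose $\theta(x)\ne0$ and choose coordinates centred at $x$ with $\theta=\partial/\partial y_1$. Each monomial $y^\alpha$ of degree $\le d-1$ is the second $y_1$-derivative of $y_1^2y^\alpha/((\alpha_1+1)(\alpha_1+2))$, which has degree $\le d+1$. So $A_{\theta,x}$ is surjective. Hence the kernels form a holomorphic vector bundle $E$ over the open set $\{(\theta,x):\theta(x)\ne0\}\subset D_m\times X$, of rank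
$$e_d=\binom{n+d+1}{n}-\binom{n+d-1}{n}. \tag{2}$$
This is a polynomial in $d$ of degree $n-1$, since the two terms of degree $n$ cancel and the $d^{n-1}$-coefficient of the difference is $2n/n!$. (For $n=2$, $e_d=2d+3$, as before.) Points of $E$ are triples $(\theta,x,u)$, $u=j^{d+1}_xf$, with $j^{d-1}_x(\theta^2f)=0$.

**Step 2: time-$1$ maps without local nilpotency.** The parameter $\theta$ must range over a manifold, and the LNDs in $D_m$ need not form one. So we let $\theta$ range over all of $D_m$ and replace formula (1) by an ordinary differential equation that makes sense for every $\theta$. On $X\times\mathbb C^2\ni(x,u_0,u_1)$ consider the field $W_\theta=u_0\,\theta+u_0u_1\,\partial_{u_0}$, that is, the system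
$$x'=u_0\,\theta(x),\qquad u_0'=u_0u_1,\qquad u_1'=0. \tag{3}$$
Let $\Omega\subset D_m\times X\times\mathbb C^2$ be the set of $(\theta,x,u_0,u_1)$ for which the solution through $(x,u_0,u_1)$ exists on $[0,1]$, and $\Psi:\Omega\to X$ the $X$-component of the time-$1$ map. As (3) depends holomorphically on all data, including $\theta$, the set $\Omega$ is open and $\Psi$ is holomorphic. Let $E'\subset E$ be the open set of points with $(\theta,x,f(x),\theta f(x))\in\Omega$, and put
$$\Lambda:E'\to J^d(X,X),\qquad \Lambda(\theta,x,j^{d+1}_xf)=j^d_x\bigl(y\mapsto\Psi(\theta,y,f(y),(\theta f)(y))\bigr). \tag{4}$$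
The $d$-jets of $f$ and $\theta f$ at $x$ depend only on $j^{d+1}_xf$ (and $\theta$), so $\Lambda$ is well defined. It is holomorphic: in local coordinates use the polynomial representative $f_{x,u}(y)=\sum_\alpha u_\alpha(y-x)^\alpha$. The map $(\theta,x,u,y)\mapsto\Psi(\theta,y,f_{x,u}(y),\theta f_{x,u}(y))$ is holomorphic near $y=x$, and so its Taylor coefficients in $y$ at $y=x$ are holomorphic in $(\theta,x,u)$.

**Step 3: the source map is a submersion.** This will allow us to compose letters. The map $s:E'\to X$, $(\theta,x,u)\mapsto x$, is the bundle projection to an open subset of $D_m\times X$ followed by the projection to $X$, restricted to an open set. So it is a submersion, with fibres of dimension $\dim D_m+e_d$. It is compatible with (4), since $\Lambda(\theta,x,u)$ has source $x$.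

**Lemma 6.** Let $V=f\theta$ be a holomorphic overshear field with $\theta\in D_m$, and $\Phi$ its time-$1$ map. If $\theta(x)\ne0$, then $(\theta,x,j^{d+1}_xf)\in E'$ and $j^d_x\Phi=\Lambda(\theta,x,j^{d+1}_xf)$.

*Proof.* Since $\theta^2f=0$, the triple is in $E$. For $y\in X$ let $c$ be the integral curve of $V$ with $c(0)=y$, and put $u_0=f(c)$, $u_1=(\theta f)(c)$. Then
$$c'=f(c)\,\theta(c)=u_0\,\theta(c),\qquad u_0'=(Vf)(c)=(f\,\theta f)(c)=u_0u_1,\qquad u_1'=(f\,\theta^2f)(c)=0.$$
So $(c,u_0,u_1)$ solves (3), and it exists for all times because $V$ is complete. Hence $(\theta,y,f(y),\theta f(y))\in\Omega$ and $\Phi(y)=\Psi(\theta,y,f(y),\theta f(y))$ for every $y\in X$. Take $y=x$ for membership in $E'$, and $d$-jets at $x$ for the formula. $\square$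

## Jets of words of length $k$

Fix $k,m\ge1$ and $q\in X$. Let $S_{k,m,q}$ be the set of all compositions $\Phi_k\circ\dots\circ\Phi_1$, where $\Phi_i$ is the time-$1$ map of a holomorphic overshear field $f_i\theta_i$ with $\theta_i\in D_m$ an LND, and
$$\theta_i(q_{i-1})\ne0\quad\text{for } i=1,\dots,k,\qquad q_0=q,\quad q_i=\Phi_i(q_{i-1}).$$

**Lemma 7.** If $X$ has the algebraic overshear density property, then $S_{k,m,q}$ is meagre in $\mathrm{Aut}_1(X)$.

*Proof.* **Step 1: parametrize the jets at $q$.** For each $d\ge1$ define inductively $M_1=s^{-1}(q)\subset E'$, $\Lambda_1=\Lambda|_{M_1}$, and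
$$M_{j+1}=\{(p,e)\in M_j\times E':\ t(\Lambda_j(p))=s(e)\},\qquad \Lambda_{j+1}(p,e)=\Lambda(e)\circ\Lambda_j(p)\in J^d_q .$$
The condition says that the next letter starts where the previous ones ended. Since $s$ is a submersion, $M_{j+1}$ is a closed submanifold of $M_j\times E'$ of dimension $\dim M_j+\dim E'-n$, and $\dim E'-n=\dim D_m+e_d$. So
$$\dim M_k=k(\dim D_m+e_d),$$
and $\Lambda_k:M_k\to J^d_q$ is holomorphic. By Lemma 6, applied at $q_0,q_1,\dots,q_{k-1}$, the jet $j^d_q\varphi$ of each $\varphi\in S_{k,m,q}$ lies in $\Lambda_k(M_k)$.

**Step 2: choose $d$.** Since $k$ and $\dim D_m$ are fixed, $\dim M_k$ grows like a polynomial of degree $n-1$ in $d$, while $\dim J^d_q=n\binom{n+d}n$ is a polynomial of degree $n$ with positive leading coefficient. Fix $d$ with $\dim M_k<\dim J^d_q$. (On $\mathbb C^2$ this reads $k\bigl((m+1)(m+2)+2d+3\bigr)<(d+1)(d+2)$.)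

**Step 3: closed sets.** Write $M_k=\bigcup_iK_i$ as a countable union of compact sets. Each $\Lambda_k(K_i)$ is compact and has measure zero in $J^d_q$. By Step 1,
$$S_{k,m,q}\subset\bigcup_iT_i,\qquad T_i=\{\varphi\in\mathrm{Aut}_1(X):j^d_q\varphi\in\Lambda_k(K_i)\},$$
and $T_i$ is closed because $\varphi\mapsto j^d_q\varphi$ is continuous.

**Step 4: empty interior.** Suppose $\varphi$ is an interior point of $T_i$. By Lemma 4 with $x=\varphi(q)$, there are complete fields $V_1,\dots,V_N$, $N=n\binom{n+d}n$, whose $d$-jets at $\varphi(q)$ form a basis. With $F_\tau$ as in Lemma 5 (for $\mathcal G=\mathrm{Aut}_1(X)$), continuity gives $F_\tau\circ\varphi\in T_i$ for all small $\tau$, so $j^d_q(F_\tau\circ\varphi)\in\Lambda_k(K_i)$ for these $\tau$. But by Lemma 5 these jets fill a nonempty open subset of $J^d_q$, which contradicts measure zero. $\square$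

## A countable dense set of base points

*Proof of Theorem 1.* Let $Q\subset X$ be countable and dense. We claim that
$$\mathcal S=\bigcup_{k,m\ge1,\ q\in Q}S_{k,m,q}. \tag{5}$$
By Lemma 7 the right side is a countable union of meagre sets, so the claim proves the theorem.

The inclusion "$\supset$" holds by definition of $\mathcal S$. For "$\subset$", let $g\in\mathcal S$. The time-$t$ map of $f\theta$ is the time-$1$ map of the overshear field $(tf)\theta$, and its inverse is the time-$(-t)$ map. So $g=\Phi_k\circ\dots\circ\Phi_1$ with $\Phi_i$ the time-$1$ map of an overshear field $f_i\theta_i$. Factors with $\theta_i=0$ are the identity and may be dropped. If nothing remains, $g=\mathrm{id}$, and we use one letter with $f_1=0$ and an LND $\theta_1\ne0$. Such a $\theta_1$ exists: by Lemma 3, $X$ carries nonzero algebraic fields, and by the density property these are generated by overshear fields, so not all LNDs are $0$. Choose $m$ with all $\theta_i\in D_m$.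

The bad base points are the points of the sets
$$Z_i=\{y\in X:\ \theta_i(\Phi_{i-1}\circ\dots\circ\Phi_1(y))=0\},\qquad i=1,\dots,k .$$
$Z_i$ is the preimage under an automorphism of the zero set of a nonzero field. So it is a proper closed analytic subset of the connected manifold $X$, hence closed and nowhere dense. The finite union $Z_1\cup\dots\cup Z_k$ is closed and nowhere dense, so its complement is open and nonempty and contains some $q\in Q$. For this $q$ all conditions $\theta_i(q_{i-1})\ne0$ hold, and $g\in S_{k,m,q}$. $\blacksquare$

## Baire category in $\mathrm{Aut}_1(X)$ and the index of $\mathcal S$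

"Meagre" is an empty word in a space that is itself meagre. We check that this does not happen here. In this section $X$ is any complex-affine manifold.

**Lemma 8.** Inversion is continuous on $\mathrm{Aut}(X)$. Hence $\mathrm{Aut}(X)$ is a topological group.

*Proof.* This is a case of a theorem in Arens, *Topologies for homeomorphism groups*, Amer. J. Math. 68 (1946): for locally compact, locally connected Hausdorff spaces the homeomorphism group is a topological group in the compact-open topology. Here is a direct argument. Composition is continuous. By metrizability it suffices to treat sequences $\varphi_j\to\varphi$, and after replacing $\varphi_j$ by $\varphi^{-1}\varphi_j$ we may assume $\varphi=\mathrm{id}$. Let $x\in X$ and take a chart around $x$ containing the closed ball $\overline B(x,3r)$. Let $0<\epsilon<r$. For large $j$ and $y\in\overline B(x,2r)$ we have, in the chart, $|\varphi_j(y)-y|\le\epsilon$. For $z\in B(x,r)$ the map $y\mapsto z+y-\varphi_j(y)$ sends the closed $\epsilon$-ball around $z$ into itself. By Brouwer's theorem it has a fixed point $y$, that is, $\varphi_j(y)=z$ and $|y-z|\le\epsilon$. So $|\varphi_j^{-1}(z)-z|\le\epsilon$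 on $B(x,r)$. Thus $\varphi_j^{-1}\to\mathrm{id}$ locally uniformly, hence uniformly on compacts. $\square$

**Lemma 9.** $\mathrm{Aut}(X)$ and $\mathrm{Aut}_1(X)$ are Polish (separable and completely metrizable).

*Proof.* Since $X$ is closed in $\mathbb C^M$, the space of holomorphic maps $X\to X$ is a closed subset of $\mathcal O(X)^M$, hence separable with a complete metric $\rho$. On $\mathrm{Aut}(X)$ the metric $\rho(\varphi,\psi)+\rho(\varphi^{-1},\psi^{-1})$ induces the compact-open topology, by Lemma 8. If $(\varphi_j)$ is Cauchy for it, then $\varphi_j\to\varphi$ and $\varphi_j^{-1}\to\psi$ for some holomorphic maps $\varphi,\psi:X\to X$, and passing to the limit in $\varphi_j\varphi_j^{-1}=\varphi_j^{-1}\varphi_j=\mathrm{id}$ gives $\varphi\psi=\psi\varphi=\mathrm{id}$. So $\varphi\in\mathrm{Aut}(X)$ and the metric is complete. A connected component is closed, so $\mathrm{Aut}_1(X)$ is Polish too. $\square$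

**Remark.** By Baire's theorem, under the hypotheses of Theorem 1 the complement $\mathrm{Aut}_1(X)\setminus\mathcal S$ is comeagre, hence dense. Moreover $\mathcal S$ has uncountable index in $\mathrm{Aut}_1(X)$: translations are homeomorphisms, so all cosets of $\mathcal S$ are meagre, and countably many of them cannot cover a nonempty Polish space.

## Groups in which jets grow faster than $d^{n-1}$

What did the proof use? Of the letters, only that their $d$-jets have $O(d^{n-1})$ parameters. Of the ambient group, only that jets can be moved in more directions than that. Making this precise gives the stronger theorem. For a subgroup $\mathcal G\subset\mathrm{Aut}(X)$ with the compact-open topology, and $\mathcal C_{\mathcal G}$ as above, put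
$$r_d(x)=\dim\mathrm{span}\{j^d_xV:V\in\mathcal C_{\mathcal G}\}.$$

**Theorem 2.** Let $X$ be a smooth connected affine variety of dimension $n\ge2$, and $\mathcal G$ a subgroup of $\mathrm{Aut}(X)$ such that for some $x_0\in X$
$$\limsup_{d\to\infty}\ r_d(x_0)/d^{\,n-1}=\infty. \tag{6}$$
Let $H\subset\mathrm{Aut}(X)$ be the group generated by

- (a) all algebraic automorphisms of $X$, and
- (b) all flow maps of complete holomorphic fields $f\theta$, where $\theta$ is any algebraic vector field (not necessarily an LND), and $f\in\mathcal O(X)$ satisfies $\theta^rf=\sum_{i<r}a_i\,\theta^if$ for some $r\ge1$ and $a_i\in\mathbb C[X]$.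

Then $H\cap\mathcal G$ is meagre in $\mathcal G$.

Class (b) contains all holomorphic overshear fields ($r=2$, $a_0=a_1=0$). It contains all complete algebraic fields $\theta$ ($f=1$, $r=1$, $a_0=0$). And it contains all $f\theta$ with $\theta$ complete algebraic and $f\in\mathcal O(X)$, $\theta f=0$; such a field is complete because $f$ is constant along the orbits of $\theta$. Under the hypothesis of Theorem 1, Lemma 4 gives $r_d(x)=n\binom{n+d}n$ for $\mathcal G=\mathrm{Aut}_1(X)$, so (6) holds, and $\mathcal S\subset H\cap\mathrm{Aut}_1(X)$. So Theorem 2 contains Theorem 1. In the other direction, for $\mathcal G=\{\mathrm{id}\}$ we have $r_d=0$ and $H\cap\mathcal G=\mathcal G$, which is not meagre in itself; some condition on $\mathcal G$ is needed.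

*Proof of Theorem 2.* **Step 1: good base points.** We need points $q$ at which (6) holds, and they must be dense. First, $r_d(\varphi(q))=r_d(q)$ for $\varphi\in\mathcal G$. Indeed $\varphi^*\mathcal C_{\mathcal G}=\mathcal C_{\mathcal G}$, and $\varphi^*$ induces an isomorphism from $d$-jets of fields at $\varphi(q)$ to those at $q$. Next, for fixed $d$ the set $\{x:r_d(x)<r_d(x_0)\}$ is empty if $r_d(x_0)=0$, and otherwise it is the common zero set of all minors of size $r_d(x_0)$ formed, in local trivializations, from the jets of $r_d(x_0)$-tuples in $\mathcal C_{\mathcal G}$. So it is closed analytic, and proper since it omits $x_0$; as $X$ is connected, it has measure zero. The union of these sets over all $d$ has measure zero, and so its complement $X_0$ is dense, with $r_d(q)\ge r_d(x_0)$ for all $d$ and all $q\in X_0$. Choose a countable set $Q\subset X_0$ that is dense in $X$. For each $q\in Q$ we have $\limsup_dr_d(q)/d^{n-1}=\infty$.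

**Step 2: letters of type $(b,r,m)$.** The purpose is to repeat the bundle construction with $\theta^2f=0$ replaced by a linear equation of order $r$. Fix $d\ge1$, and let $P=D_m\times(\mathbb C[X]_{\le m})^r\ni(\theta,a)$, $a=(a_0,\dots,a_{r-1})$. The map
$$J^{d+r-1}_x(X,\mathbb C)\to J^{d-1}_x(X,\mathbb C),\qquad j^{d+r-1}_xf\mapsto j^{d-1}_x\Bigl(\theta^rf-\sum_{i<r}a_i\,\theta^if\Bigr)$$
is well defined, since the operator has order $\le r$, and holomorphic in $(\theta,a,x)$. If $\theta(x)\ne0$ it is surjective: in coordinates with $\theta=\partial_{y_1}$ and for any germ $g$, the linear equation $\partial_1^rf-\sum_{i<r}a_i\,\partial_1^if=g$ in the variable $y_1$, with $y_2,\dots,y_n$ as holomorphic parameters, has a holomorphic solution germ $f$. So the kernels form a holomorphic vector bundle $E$ over the open set $\{(\theta,a,x):\theta(x)\ne0\}\subset P\times X$, of rank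
$$\binom{n+d+r-1}{n}-\binom{n+d-1}{n}=O_r(d^{\,n-1}).$$
On $X\times\mathbb C^r$ consider the system
$$x'=u_0\,\theta(x),\qquad u_i'=u_0u_{i+1}\ (0\le i<r-1),\qquad u_{r-1}'=u_0\sum_{i<r}a_i(x)\,u_i . \tag{7}$$
Let $\Psi$ be the $X$-component of its time-$1$ map. It is holomorphic on the open set of those points of $P\times X\times\mathbb C^r$ for which the solution exists on $[0,1]$. Let $E'\subset E$ be the open set of points for which $(\theta,a,x,f(x),\dots,\theta^{r-1}f(x))$ is in that set, and let
$$\Lambda(\theta,a,x,j^{d+r-1}_xf)=j^d_x\bigl(y\mapsto\Psi(\theta,a,y,f(y),\theta f(y),\dots,\theta^{r-1}f(y))\bigr).$$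
The $d$-jet of $\theta^{i}f$, $i\le r-1$, depends only on $\theta$ and $j_x^{d+r-1}f$, so $\Lambda:E'\to J^d(X,X)$ is well defined. It is holomorphic, by inserting polynomial representatives as after (4).

Now let $V=f\theta$ be as in (b), with $(\theta,a)\in P$. Along an integral curve $c$ of $V$ put $u_i=(\theta^if)(c)$. Then $c'=u_0\,\theta(c)$, and $u_i'=(f\,\theta^{i+1}f)(c)$. This equals $u_0u_{i+1}$ for $i<r-1$ and $u_0\sum_{l<r}a_l(c)\,u_l$ for $i=r-1$. So $(c,u_0,\dots,u_{r-1})$ solves (7), for all times since $V$ is complete. Hence the time-$1$ map $\Phi$ of $V$ satisfies $j^d_x\Phi=\Lambda(\theta,a,x,j^{d+r-1}_xf)$ whenever $\theta(x)\ne0$. Time-$t$ maps of $f\theta$ are time-$1$ maps of $(tf)\theta$, and $tf$ satisfies the same linear equation. Every field in (b) belongs to type $(b,r,m)$ for some $m$.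

**Step 3: letters of type $(a,Y)$.** These are the algebraic automorphisms. A morphism $X\to X$ with components $\alpha_1,\dots,\alpha_M\in\mathbb C[X]_{\le m}$ is a point of the vector space $(\mathbb C[X]_{\le m})^M$ satisfying $g(\alpha_1,\dots,\alpha_M)=0$ in $\mathbb C[X]$ for each $g$ in a finite generating set of the ideal of $X\subset\mathbb C^M$. Since $g(\alpha_1,\dots,\alpha_M)$ lies in the finite-dimensional space $\mathbb C[X]_{\le m\deg g}$ and depends polynomially on $\alpha$, these are polynomial equations. So such morphisms form an algebraic set, which is a finite union of smooth, connected, locally closed subvarieties $Y$ (remove singular loci repeatedly). For each such $Y$, put $E'=Y\times X$ and $\Lambda(\alpha,x)=j^d_x\alpha$. Letting $m$ vary we get countably many $Y$, not depending on $d$, and every algebraic automorphism belongs to one of them.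

In all cases $s:E'\to X$ is a submersion with fibres of dimension $O(d^{\,n-1})$, the implied constant depending only on the type. In type $(b,r,m)$ the fibre dimension is $\dim P$ plus the rank of $E$; in type $(a,Y)$ it is $\dim Y$, which does not depend on $d$, and $n\ge 2$.

**Step 4: words.** Let $w=(w_1,\dots,w_k)$ be a finite sequence of types; there are countably many. Let $q\in Q$. Let $S_{w,q}$ be the set of compositions $h=\Phi_k\circ\dots\circ\Phi_1\in\mathcal G$, with $\Phi_j$ of type $w_j$, such that for each letter of type $(b,\cdot,\cdot)$ the field $\theta_j$ does not vanish at $\Phi_{j-1}\circ\dots\circ\Phi_1(q)$. (The single $\Phi_j$ need not be in $\mathcal G$.) For each $d$, the iterated fibre products of Lemma 7, with the space $E'$ of type $w_j$ at the $j$-th stage, give a complex manifold $M_w$ whose dimension is the sum of the fibre dimensions, so $\dim M_w=O_w(d^{\,n-1})$. They also give a holomorphic map $\Lambda_w:M_w\to J^d_q$ whose image contains $j^d_qh$ for all $h\in S_{w,q}$. By (6) at $q$ we can fix $d$ with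
$$\dim M_w<N:=r_d(q).$$
Write $M_w=\bigcup_iK_i$ with $K_i$ compact. Then $S_{w,q}\subset\bigcup_iT_i$ with $T_i=\{\varphi\in\mathcal G:j^d_q\varphi\in\Lambda_w(K_i)\}$, and $T_i$ is closed in $\mathcal G$.

**Step 5: $T_i$ has empty interior in $\mathcal G$.** The difference from Lemma 7 is that $N$ may be smaller than $\dim J^d_q$, so the moved jets fill only an $N$-dimensional piece; we project to see the contradiction. Suppose $\varphi$ is an interior point of $T_i$. By Step 1, $r_d(\varphi(q))=r_d(q)=N$, so there are $V_1,\dots,V_N\in\mathcal C_{\mathcal G}$ with linearly independent $d$-jets at $\varphi(q)$. With $F_\tau$ and $\gamma$ as in Lemma 5, $\gamma$ is an immersion at $0$. So there are an open neighbourhood $B\subset J^d_q$ of $\gamma(0)$ and a holomorphic map $\pi:B\to\mathbb C^N$ such that $\pi\circ\gamma$ is a local biholomorphism at $0$ (take coordinates near $\gamma(0)$ and a linear projection injective on the image of $d\gamma(0)$). By continuity $F_\tau\circ\varphi\in T_i$ for small $\tau$, hence $\gamma(\tau)\in\Lambda_w(K_i)\cap B$. Therefore $\pi\bigl(\Lambda_w(\Lambda_w^{-1}(B))\bigr)$ contains a nonempty open subset of $\mathbb C^N$.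 But it is the image of the manifold $\Lambda_w^{-1}(B)$, of dimension $<N$, under the holomorphic map $\pi\circ\Lambda_w$, so it has measure zero. This is a contradiction, and $S_{w,q}$ is meagre in $\mathcal G$.

**Step 6: every element of $H\cap\mathcal G$ is covered.** Let $h\in H\cap\mathcal G$. Inverses of letters are letters: the inverse of an algebraic automorphism is one, and the inverse of the time-$1$ map of $f\theta$ is the time-$1$ map of $(-f)\theta$. So $h=\Phi_k\circ\dots\circ\Phi_1$ with letters $\Phi_j$. Letters of class (b) with $\theta_j=0$ are the identity and are dropped; if nothing remains, use the algebraic automorphism $\mathrm{id}$. The points $y$ at which some $\theta_j$ vanishes at $\Phi_{j-1}\circ\dots\circ\Phi_1(y)$ form a finite union of proper closed analytic subsets of $X$, which is closed and nowhere dense. Since $Q$ is dense, some $q\in Q$ avoids it. Then $h\in S_{w,q}$, where $w$ is the sequence of types. So $H\cap\mathcal G$ is the union of the countably many meagre sets $S_{w,q}$. $\blacksquare$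

## Density, volume and symplectic forms

A field $V$ is divergence-free for a holomorphic volume form $\omega$ if its Lie derivative $\mathcal L_V\omega=d\,\iota_V\omega$ vanishes; its flow then preserves $\omega$. For a holomorphic symplectic form $\sigma$, the Hamiltonian field $V_h$ of $h\in\mathcal O(X)$ is given by $\iota_{V_h}\sigma=dh$; its flow preserves $\sigma$.

**Corollary.** Let $X$ be as in Theorem 2, with $H$ as defined there.

1. If $X$ has the density property, i.e. the Lie algebra generated by complete holomorphic fields is dense in $\mathrm{VF}(X)$, or if this Lie algebra contains all algebraic vector fields, then $H\cap\mathrm{Aut}_1(X)$ is meagre in $\mathrm{Aut}_1(X)$.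
2. Let $\omega$ be a holomorphic volume form on $X$, and suppose the closure of the Lie algebra generated by the complete $\omega$-divergence-free holomorphic fields contains all $V$ with $\iota_V\omega=d\beta$, $\beta$ an algebraic $(n-2)$-form. Then $H\cap\mathrm{Aut}_\omega(X)_1$ is meagre in the identity component $\mathrm{Aut}_\omega(X)_1$ of the group of volume-preserving automorphisms.
3. Let $\sigma$ be a holomorphic symplectic form on $X$, and suppose the closure of the Lie algebra generated by complete Hamiltonian holomorphic fields contains the Hamiltonian fields of all $h\in\mathbb C[X]$. Let $\mathcal G$ be the identity component of the group of symplectic automorphisms. Then $H\cap\mathcal G$ is meagre in $\mathcal G$.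

The hypothesis of part 2 holds under the volume density property (the Lie algebra generated by complete divergence-free holomorphic fields is dense in that of all divergence-free holomorphic fields), because $\iota_V\omega=d\beta$ implies $d\,\iota_V\omega=0$. For algebraic $\omega$ it holds under the algebraic volume density property (the Lie algebra generated by complete divergence-free algebraic fields consists of all divergence-free algebraic fields), because then $V$ is also algebraic.

*Proof.* By Lemma 2, $r_d(x)=\dim j^d_x(L_{\mathcal G})$, and $L_{\mathcal G}$ contains the closed Lie algebra generated by $\mathcal C_{\mathcal G}$. We verify (6) in each case.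

*Part 1.* For $\mathcal G=\mathrm{Aut}_1(X)$, $\mathcal C_{\mathcal G}$ consists of all complete fields, so $L_{\mathcal G}$ contains all algebraic fields. By Lemma 3, $r_d(x)=n\binom{n+d}n$, which grows like $d^n$.

*Part 2.* Let $\mathcal G=\mathrm{Aut}_\omega(X)_1$. The flow of a complete divergence-free field consists of $\omega$-preserving maps connected to the identity, so the field is in $\mathcal C_{\mathcal G}$. Thus $L_{\mathcal G}$ contains all $V$ with $\iota_V\omega=d\beta$. Fix $x_0$ and local coordinates centred at $x_0$ with $\omega=dy_1\wedge\dots\wedge dy_n$; they are obtained from arbitrary coordinates by replacing the first one by a primitive, in that variable, of the coefficient of $\omega$. For a germ $h$ at $x_0$, Lemma 3 gives an algebraic $(n-2)$-form $\beta$ with the same $(d+1)$-jet at $x_0$ as $h\,dy_3\wedge\dots\wedge dy_n$. Now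
$$d(h\,dy_3\wedge\dots\wedge dy_n)=\partial_1h\,dy_1\wedge dy_3\wedge\dots\wedge dy_n+\partial_2h\,dy_2\wedge dy_3\wedge\dots\wedge dy_n,$$
while $\iota_{\partial_{y_1}}\omega=dy_2\wedge dy_3\wedge\dots\wedge dy_n$ and $\iota_{\partial_{y_2}}\omega=-dy_1\wedge dy_3\wedge\dots\wedge dy_n$. So the field $V$ with $\iota_V\omega=d\beta$ has at $x_0$ the $d$-jet of $\partial_2h\,\partial_{y_1}-\partial_1h\,\partial_{y_2}$. The kernel of $j^{d+1}h\mapsto j^d(\partial_2h,-\partial_1h)$ consists of the $(d+1)$-jets in $y_3,\dots,y_n$ only. Hence
$$r_d(x_0)\ \ge\ \binom{n+d+1}{n}-\binom{n+d-1}{n-2}\ \sim\ \frac{d^n}{n!},$$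
and (6) holds.

*Part 3.* Flows of complete Hamiltonian fields lie in $\mathcal G$, so $L_{\mathcal G}$ contains $V_h$ for all $h\in\mathbb C[X]$. Since $\sigma$ is nondegenerate, the $d$-jet of $V_h$ at $x$ determines the $d$-jet of $dh$, hence the $(d+1)$-jet of $h$ modulo constants. By Lemma 3 all $(d+1)$-jets occur for $h\in\mathbb C[X]$. So $r_d(x)\ge\binom{n+d+1}n-1$, and (6) holds. $\blacksquare$

## The case $\mathbb C\times(\mathbb C\setminus\{0,1\})$: growth exactly $d^{n-1}$

Could (6) be weakened to a positive $\limsup$? The following example says no. It also shows that some density hypothesis is needed for meagreness.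

**Proposition.** Let $X=\mathbb C\times(\mathbb C\setminus\{0,1\})$ and $\mathcal G=\mathrm{Aut}_1(X)$. Then $r_d(x)=2d+1$ for all $x$ and $d$, so $\limsup_d r_d/d^{\,n-1}=2$. The group generated by flows of holomorphic overshear fields equals $\mathrm{Aut}_1(X)$, hence is not meagre in it.

*Proof.* Let $Y=\mathbb C\setminus\{0,1\}$, with coordinates $(z,y)\in\mathbb C\times Y$.

**Step 1: all automorphisms.** Let $\varphi\in\mathrm{Aut}(X)$. On each line $\mathbb C\times\{y\}$ the $Y$-component of $\varphi$ is an entire function omitting $0$ and $1$, so it is constant by Picard's theorem. The same holds for $\varphi^{-1}$. Hence $\varphi(z,y)=(A(z,y),h(y))$ with $h\in\mathrm{Aut}(Y)$, and each $A(\cdot,y)$ is an automorphism of $\mathbb C$, hence affine. So $A=a(y)z+b(y)$, where $a=A(1,\cdot)-A(0,\cdot)\in\mathcal O^*(Y)$ and $b=A(0,\cdot)\in\mathcal O(Y)$.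

**Step 2: the identity component.** An automorphism of $Y$ is injective near each puncture $0,1,\infty$, so it has no essential singularity there. It extends to an automorphism of the Riemann sphere permuting $0,1,\infty$. So $\mathrm{Aut}(Y)$ consists of the six Möbius maps
$$y,\quad 1-y,\quad \tfrac1y,\quad \tfrac1{1-y},\quad 1-\tfrac1y,\quad \tfrac{y}{y-1}.$$
At $y=i$ they take the distinct values $i,\ 1-i,\ -i,\ \frac{1+i}2,\ 1+i,\ \frac{1-i}2$. The value $h(i)$, the $Y$-component of $\varphi(0,i)$, depends continuously on $\varphi$ and takes only six values, so it is constant on $\mathrm{Aut}_1(X)$. Thus $h=\mathrm{id}$ there. The function $a$ also depends continuously on $\varphi$, so its winding numbers along loops around $0$ and around $1$ are locally constant in $\varphi$. They vanish at $\varphi=\mathrm{id}$, hence on $\mathrm{Aut}_1(X)$. So $a=e^g$ with $g\in\mathcal O(Y)$.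

**Step 3: overshears give everything.** The derivation $\theta=\partial_z$ is an LND on $X$: it kills $y$, $1/y$ and $1/(y-1)$, and $\theta^2z=0$. For $g,b\in\mathcal O(Y)$ we have $\theta^2(gz)=0$ and $\theta b=0$, so $g(y)z\,\partial_z$ and $b(y)\,\partial_z$ are overshear fields. Composing the time-$1$ map of the first with that of the second gives $(e^{g(y)}z+b(y),y)$. By Step 2 every element of $\mathrm{Aut}_1(X)$ has this form, so the overshear group is $\mathrm{Aut}_1(X)$. By Lemma 9 this is a nonempty Polish space, hence not meagre in itself.

**Step 4: the jets.** A complete field has its flow in $\mathrm{Aut}_1(X)$, so by Steps 1 and 2 the flow preserves $y$ and is affine in $z$. Differentiating at $t=0$, the field is $(g(y)z+b(y))\,\partial_z$ with $g,b\in\mathcal O(Y)$, and all these fields are complete. At $(z_0,y_0)$ write $gz+b=g\cdot(z-z_0)+(b+z_0g)$. The functions $g$ and $b+z_0g$ are arbitrary in $\mathcal O(Y)$, and $\mathcal O(Y)$ realizes all jets at $y_0$. In the $d$-jet, $b+z_0g$ contributes $d+1$ coefficients, and $g\cdot(z-z_0)$ contributes the $d$ coefficients of $g$ of order $\le d-1$. So $r_d(z_0,y_0)=(d+1)+d=2d+1$. Since $n-1=1$,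 $\limsup_dr_d/d^{\,n-1}=2$. $\blacksquare$

So on this surface the ratio in (6) stays bounded, and the conclusion of Theorem 2 fails: $H\cap\mathrm{Aut}_1(X)$ contains the overshear group, which is all of $\mathrm{Aut}_1(X)$. In particular "$=\infty$" in (6) cannot be replaced by "$>0$".
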